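# Integral points of degree $d$ over $\mathbb Z$ and the threshold $r>md$

## Quadratic points on the line with two or three points removed

Take the projective line over $\mathbb Q$ with coordinate $u$, remove the two points $0$ and $1$, and look for $u$ such that
$$v_1=\frac1u\qquad\text{and}\qquad v_2=\frac1{u-1}$$
are both algebraic integers. This says that $u$ is never close to $0$ or to $1$ at any finite prime.

If $u$ is rational, there is almost nothing. Put $v=1/u\in\mathbb Z$. Then $1/(u-1)=v/(1-v)$, and $v$, $1-v$ are coprime, so $1-v=\pm1$. Hence $v=0$ (that is, $u=\infty$) or $v=2$ (that is, $u=\tfrac12$). So there are exactly two such points.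

Now allow $u$ to be quadratic. Choose a nonzero integer $b$ and let $u$ be a root of
$$u(u-1)=\frac1b .$$
Dividing by $u^2$ gives $1-v_1=v_1^2/b$, so $v_1^2+bv_1-b=0$. Similarly $u=(u-1)+1$ gives $1+v_2=v_2^2/b$, so $v_2^2-bv_2-b=0$. Both polynomials are monic over $\mathbb Z$, so $v_1$ and $v_2$ are algebraic integers. For $b=2$ we find $u=(1+\sqrt3)/2$, $v_1=\sqrt3-1$, $v_2=\sqrt3+1$. Every $b$ gives points and different $b$ give different points, so there are infinitely many. When $|b|$ is large, $u(u-1)$ is small, and one of the two roots is near $0$ while the other is near $1$.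

Next remove a third point, $-1$, and ask in addition that $1/(u+1)$ be an algebraic integer. Let $u\ne\infty$ have degree at most $2$ over $\mathbb Q$, and consider its conjugates in $\mathbb C$, at most two. The points $0,1,-1$ are at mutual distance at least $1$, so a complex number is at distance less than $\tfrac12$ from at most one of them. Two conjugates can be close to at most two of the three points, so for some $a\in\{0,1,-1\}$ every conjugate of $u$ is at distance at least $\tfrac12$ from $a$. Then $1/(u-a)$ is an algebraic integer of degree at most $2$ whose conjugates all have absolute value at most $2$. The coefficients of its minimal polynomial are integers of absolute value at most $4$, so there are finitely many such $u$.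

For points of degree at most $2$ on the line, two removed points allow infinitely many and three do not. The reason is a count: each archimedean place of $\mathbb Q(u)$ can be close to only one removed point, and there are at most two such places. In higher dimension several removed divisors may meet, and the divisors may move in large linear systems. How many divisors must one remove from a projective variety so that the integral points of degree at most $d$ are not Zariski dense, and does it help if the divisors move in large systems?

## Weil functions, integrality, and Iitaka dimension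

Throughout, $k$ is a number field, "variety" means integral variety, and for a place $w$ of a number field the absolute value $|\cdot|_w$ extends a standard one on $\mathbb Q$.

**$M_k$-constants.** An $M_k$-constant is a family of real numbers $(\gamma_v)$, one for each place $v$ of $k$, with $\gamma_v=0$ for all but finitely many $v$. A family of functions $g_w(P)$, where $w$ runs over the places of $k(P)$, is bounded above by $(\gamma_v)$ if $g_w(P)\le\gamma_v$ whenever $w\mid v$; similarly for bounded below.

**Weil functions.** Let $E$ be a Cartier divisor on a projective variety $X$ over $k$. A global Weil function $\lambda_E$ assigns a real number $\lambda_{E,w}(P)$ to each $P\in X(\bar k)\setminus\operatorname{Supp}E$ and each place $w$ of $k(P)$, such that wherever $f$ is a local equation of $E$ one has $\lambda_{E,w}(P)=-\log|f(P)|_w+\alpha_w(P)$ with $\alpha$ continuous and locally bounded by $M_k$-constants. So $\lambda_{E,w}(P)$ is large when $P$ is $w$-adically close to $E$.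

The example we shall use is the hyperplane $L=\{z_0=0\}$ in $\mathbb P^M$, with
$$\lambda_{L,w}([z_0:\dots:z_M])=\log\frac{\max_j|z_j|_w}{|z_0|_w}.$$
At a point with $z_0=1$ and all $z_j$ algebraic integers, $\lambda_{L,w}=0$ for every non-archimedean $w$. Applying this on $\mathbb P^1$ after the automorphism $u\mapsto 1/(u-a)$, which sends $a$ to infinity, we see that $\log\max(1,|1/(u-a)|_w)$ is a Weil function for the point $[a]$.

I recall the standard facts; they are in Lang, *Fundamentals of Diophantine Geometry*, Ch. 10, and Hindry–Silverman, *Diophantine Geometry*, Part B.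

* (W1) Weil functions exist. Two Weil functions of the same divisor differ by a function bounded above and below by $M_k$-constants. Sums of Weil functions are Weil functions of the sum, and pullbacks of Weil functions are Weil functions of the pullback.
* (W2) If $f$ is a nonzero rational function, then $-\log|f|_w$ is a Weil function for $\operatorname{div}f$.
* (W3) A Weil function of an effective Cartier divisor is bounded below by an $M_k$-constant.
* (W4) If effective Cartier divisors $E_0,\dots,E_m$ have supports with empty intersection, then $\min_j\lambda_{E_j}$ is bounded above by an $M_k$-constant.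
* (W5) For $P\notin\operatorname{Supp}E$ the height satisfies $h_E(P)=\sum_w n_w\,\lambda_{E,w}(P)+O(1)$, with $n_w=[k(P)_w:\mathbb Q_w]/[k(P):\mathbb Q]$, where $\mathbb Q_w$ is the completion of $\mathbb Q$ at the place below $w$. On $\mathbb P^M$ the height is $h([y_0:\dots:y_M])=\sum_w n_w\log\max_j|y_j|_w$.
* (Northcott) There are finitely many points of $\mathbb P^M(\bar k)$ of bounded height and bounded degree over $k$.

**Integral points.** Let $S$ be a finite set of places of $k$ containing the archimedean ones, and let $D$ be an effective Cartier divisor. A set $R\subset X(\bar k)\setminus\operatorname{Supp}D$ is a set of $(D,S)$-integral points if there are a global Weil function $\lambda_D$ and an $M_k$-constant $(c_v)$ with $\lambda_{D,w}(P)\le c_v$ for all $P\in R$ and all places $w$ of $k(P)$ lying over some $v\notin S$. It is a set of points of degree $d$ over $k$ if $[k(P):k]\le d$ for all $P\in R$.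

For instance, the points $u$ of the first section form a set of $([0]+[1],\{\infty\})$-integral points of degree $2$ over $\mathbb Q$, with all $c_v=0$.

**Iitaka dimension.** Let $E$ be an effective Cartier divisor on a normal projective variety. Then $\kappa(E)$ is the maximum over $a\ge1$ of the dimension of the image of the rational map given by $H^0(X,\mathcal O(aE))$. If $X$ is not normal, $\kappa(E)$ is defined by pulling back to the normalization. On $\mathbb P^1\times\mathbb P^1$, the divisor $\{a\}\times\mathbb P^1$ has $\kappa=1$, because its multiples only give maps that factor through the first projection; the sum $\{a\}\times\mathbb P^1+\mathbb P^1\times\{b\}$ has $\kappa=2$. Always $\kappa(E)\le\dim X$.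

## A proposed threshold and the true one

Fix positive integers $r,m$. Let $D=\sum_{i=1}^rD_i$, where the $D_i$ are effective Cartier divisors on a projective variety $X$ over $k$ such that for any $m+1$ distinct indices the supports of the corresponding $D_i$ have empty intersection. From here on, $k=\mathbb Q$ or $k$ is a complex quadratic field, and $S=\{v_\infty\}$ consists of the unique archimedean place. The following appears in Aaron Levin, "Generalizations of Siegel's and Picard's Theorems", arXiv:math/0503699 (2005).

**Statement (General Siegel-type Conjecture over $\mathbb Z$).** Suppose that every $D_i$ is defined over $k$ and that $\kappa(D_i)\ge\kappa_0>0$ for all $i$. Let $d$ be a positive integer. If $r>m+\frac{m(d-1)}{\kappa_0}$, then there does not exist a Zariski-dense set of $(D,S)$-integral points on $X$ of degree $d$ over $k$.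

For distinct points on $\mathbb P^1$ we have $m=1$ and $\kappa_0=1$, and the condition reads $r>d$, as in the first section. For larger $\kappa_0$ the Statement claims that fewer divisors suffice. We prove that it is false for every $d\ge2$ and $\kappa_0>1$, and true otherwise.

**Theorem A.** Let $n\ge2$, $d\ge2$, $N\ge n$ be integers and put
$$r=dN,\qquad m=N+(d-1)(n-1).$$
There are a geometrically integral projective variety $X/\mathbb Q$ of dimension $n$ and effective Cartier divisors $D_1,\dots,D_r$ on $X$ defined over $\mathbb Q$ such that

* every $\mathcal O(D_i)$ is globally generated and $\kappa(D_i)=n$;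
* any $m+1$ of the $D_i$ have supports with empty intersection;
* for every $k$ as above there is a Zariski-dense set of $(D,S)$-integral points on $X$ (with all $c_v=0$), each of degree exactly $d$ over $k$.

Moreover $r>m+\frac{m(d-1)}n$ if and only if $N>n+d-1$. So every $N\ge n+d$ contradicts the Statement with $\kappa_0=n$.

**Theorem B.** If all $D_i$ are defined over $k$, $\kappa(D_i)>0$ for all $i$, and $r>md$, then there is no Zariski-dense set of $(D,S)$-integral points on $X$ of degree $d$ over $k$.

**Corollary.**

1. Fix $d\ge1$ and real $\kappa_0>0$. The Statement holds for all $(X,D)$ if and only if $d=1$ or $\kappa_0\le1$.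
2. For every $n\ge2$, $d\ge2$ and $c<d$, the hypothesis "$\kappa(D_i)=n=\dim X$ for all $i$ and $r>cm$" does not exclude a dense set of integral points of degree $d$, whereas "$\kappa(D_i)>0$ for all $i$ and $r>dm$" does. So the constant $d$ is optimal, whatever lower bound is imposed on $\kappa(D_i)$.
3. The strict inequality $r>md$ in Theorem B cannot be weakened to $r\ge md$.

The smallest counterexample from Theorem A has $n=d=2$ and $N=4$: then $r=8$, $m=5$, $\kappa_0=2$, and $8>5+\tfrac52$.

## Counting archimedean places: proof of Theorem B

The first thing to try is to imitate the count with three points on the line. It proves Theorem B.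

**Step 1: reduce to normal $X$.** This step makes the sections in the definition of $\kappa$ live on $X$ itself. Let $\rho:X'\to X$ be the normalization; it is an isomorphism over a dense open set $W\subset X$. By definition $\kappa(\rho^*D_i)=\kappa(D_i)$. The supports of the $\rho^*D_i$ are the preimages of the supports of the $D_i$, so the intersection condition persists. Weil functions pull back to Weil functions. If $R$ is a dense set of integral points of degree $\le d$ on $X$, then $R\cap W$ is dense in $X$, and its points lift to $X'$ with the same residue fields, giving a dense set of integral points of degree $\le d$ on $X'$. So we may assume $X$ normal.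

**Step 2: bound the height of the image under sections.** This step records what bounded $h_{D_i}$ will give. Let $E$ be an effective Cartier divisor on $X$ over $k$, let $s_0,\dots,s_M$ be a basis of $H^0(X,\mathcal O(aE))$, let $B$ be the set of common zeros, and let $\Psi=[s_0:\dots:s_M]:X\dashrightarrow\mathbb P^M$. I claim
$$h(\Psi(P))\le a\,h_E(P)+O(1)\qquad\text{for }P\notin B\cup\operatorname{Supp}E. \tag{1}$$
Let $1_E$ be the canonical section of $\mathcal O(E)$ and $f_j=s_j/1_E^a$, a rational function that is regular outside $\operatorname{Supp}E$. The divisor $\operatorname{div}f_j+aE=\operatorname{div}s_j$ is effective. By (W1)–(W3) there is an $M_k$-constant $(\gamma_v)$ with $-\log|f_j(P)|_w+a\lambda_{E,w}(P)\ge-\gamma_v$ for all $j$, all $P\notin\operatorname{Supp}E$ and all $w\mid v$ (where $f_j(P)=0$ the left side is $+\infty$). Since $\Psi(P)=[f_0(P):\dots:f_M(P)]$ for $P\notin B\cup\operatorname{Supp}E$, and $\log\max_j|f_j(P)|_w\le a\lambda_{E,w}(P)+\gamma_v$, summing with weights $n_w$ and using (W5) gives (1).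

**Step 3: bound all $\lambda_{D_i,w}$ at the finite places.** Let $R$ be a set of $(D,S)$-integral points of degree $\le d$. By (W1), $\lambda_D$ and $\sum_i\lambda_{D_i}$ differ by an $M_k$-bounded function. By (W3) each $\lambda_{D_j}$ is bounded below. Therefore, subtracting, there is an $M_k$-constant $(c'_v)$ with
$$\lambda_{D_i,w}(P)\le c'_v\qquad\text{for all }i,\ \text{all }P\in R,\ \text{all }w\mid v\ne v_\infty .$$

**Step 4: count at the archimedean places.** This step finds, for each point, a divisor it approaches nowhere. Apply (W4) to all $(m+1)$-subsets of the $D_i$. There is a constant $C$ such that for each $P\in R$ and each $w\mid v_\infty$, at most $m$ indices $i$ satisfy $\lambda_{D_i,w}(P)>C$. Call these indices exceptional at $w$. Since $k$ has only one archimedean place, $k(P)$ has at most $[k(P):k]\le d$ of them. So at most $md<r$ indices are exceptional anywhere, and some index $i$ satisfies $\lambda_{D_i,w}(P)\le C$ for all $w\mid v_\infty$.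

For this $i$, (W5) and Step 3 bound $h_{D_i}(P)$ by a constant $C'$ independent of $P$: for each $v$ the weights of the places $w\mid v$ of $k(P)$ add up to $[k_v:\mathbb Q_v]/[k:\mathbb Q]$, and only finitely many $c'_v$ are nonzero. Hence $R=\bigcup_{i=1}^rR_i$ with $h_{D_i}\le C'$ on $R_i$.

**Step 5: conclude with Northcott.** Suppose $R$ is dense. As $X$ is irreducible, some $R_i$ is dense. Since $\kappa(D_i)>0$ and $D_i$ is defined over $k$, for some $a\ge1$ the space $H^0(X,\mathcal O(aD_i))$ gives a rational map $\Psi$ over $k$ whose image has dimension at least $1$. Let $B$ be its base locus. For $P\in R_i\setminus B$ the point $\Psi(P)$ has degree $\le d$ over $k$, and bounded height by (1). By Northcott only finitely many points $\Psi(P)$ occur. So $R_i$ lies in $B$ together with finitely many fibers of $\Psi|_{X\setminus B}$. This union is closed in $X$, and it is proper because the image of $\Psi$ is not finite. This contradicts the density of $R_i$ and proves Theorem B. $\blacksquare$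

The argument stops at $md$: it uses $\kappa(D_i)$ only to get one nonconstant map. To prove the Statement for $\kappa_0>1$ one would have to treat $r\le md$, and there Step 4 leaves the following possibility. Suppose $R$ is dense and all $\kappa(D_i)>0$. Step 5 shows that each subset of $R$ of bounded $h_{D_i}$ is not dense, so after discarding a non-dense subset of $R$, every index is exceptional at some archimedean place of $k(P)$, for every remaining $P$. The exceptional sets have size at most $m$ and must cover $\{1,\dots,r\}$. If $r$ is near $md$, then $k(P)$ must have $d$ archimedean places, each close to about $m$ divisors, and these groups of divisors must be nearly disjoint. Can this happen on a dense set with all $\kappa(D_i)$ large?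

## Two attempts to make the divisors big

The example on the line already behaves in this way for $r=d$, $m=1$. With distinct integers $a_1,\dots,a_d$ and $h(u)=\prod_j(u-a_j)$, the roots of $h(u)=1/b$ for large $|b|$ lie one near each $a_i$. Listing each $[a_i]$ with $N$ repetitions gives $r=dN$ and $m=N$, so $r=md$. The two attempts below keep these $d$ blocks of size $N$ and introduce new coordinates $x_1,\dots,x_n$ by letting $b$ be a polynomial $q(x)$ with integer coefficients, with $x$ ranging over integer vectors. So we work on
$$q(x)\,h(u)=1 .$$

As a first attempt, keep the divisors $u=a_i$, pulled back along $(x,u)\mapsto u$, in a projective model on which $u$ is a morphism. Integral points are as dense as we like, and $r=md$. But $\kappa=1$, since the divisors come from $\mathbb P^1$. For $\kappa_0=1$ the Statement requires $r>md$, so there is no contradiction.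

As a second attempt, make the divisors big by adding $x$ to the coordinates. With $v_i=1/(u-a_i)$, use the maps $(x,u)\mapsto(v_i,x_1,\dots,x_n)$ to $\mathbb A^{n+1}\subset\mathbb P^{n+1}$ for $i=1,\dots,d$, close up the image of the product map, and pull back the hyperplanes at infinity. All coordinates are algebraic integers, and the divisors have $\kappa=n$. But take points of the hypersurface with $x\to\infty$. Some subsequence converges in the closure, and the limit lies on every one of the $d$ divisors, because the coordinates $x_t$ occur in every map. So any admissible $m$ is at least $r$ (also after repeating the divisors), and the hypothesis $r>m+\frac{m(d-1)}{\kappa_0}$ fails.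

We therefore need functions that involve $x$, take algebraic integer values at our points, and stay bounded as $x\to\infty$ when $v_i$ is bounded, with few exceptions. Quotients $x_t/l(x)$ with $l$ a linear form have degree $0$, so they stay bounded as $x\to\infty$ unless $l(x)$ is small compared with $x$. They are not integral, but $v_i^d$ is divisible by $q(x)$ among algebraic integers: for $d=2$ and $a=(0,1)$ we saw $v_1^2=b(1-v_1)$ with $b=q(x)$. So if $l$ divides $q$, then $v_i^dx_t/l(x)$ is integral. Taking $q$ to be a product of $N$ linear forms $l_1,\dots,l_N$ gives $N$ functions of this kind for each $i$, hence $N$ genuinely different divisors in each block. The price is that a few forms $l_s$ may be small in a given direction. If any $n$ of the forms are independent, at most $n-1$ of them vanish in a given direction, and the price is the term $(d-1)(n-1)$ in $m$, which does not grow with $N$.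

## The affine hypersurface $q(x)h(u)=1$

Fix $n\ge2$, $d\ge2$, $N\ge n$. Let $a_1,\dots,a_d$ be distinct integers and $h(u)=\prod_{j=1}^d(u-a_j)$. For $s=1,\dots,N$ let
$$l_s(x)=\sum_{t=1}^ns^{t-1}x_t .$$
So $l_s(x)$ is the value at $s$ of the polynomial with coefficients $x_1,\dots,x_n$. A polynomial of degree at most $n-1$ with $n$ distinct zeros is zero, so any $n$ of the $l_s$ are linearly independent, and since $n\ge2$ no two are proportional. Put $q=\prod_sl_s$, $w_s=\prod_{s'\ne s}l_{s'}$, and
$$U=\{(x,u)\in\mathbb A^n\times\mathbb A^1:\ q(x)h(u)=1\},\qquad v_i=\frac1{u-a_i}.$$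
On $U$ all $l_s$ and all $u-a_j$ are invertible.

**Step 1: the basic identity.** This step shows that $v_i^d$ is divisible by $q$. We have $(u-a_j)v_i=1+(a_i-a_j)v_i$, which equals $1$ for $j=i$. Multiplying $q\,h(u)=1$ by $v_i^d$ gives, on $U$,
$$v_i^d=q\prod_{j\ne i}\bigl(1+(a_i-a_j)v_i\bigr), \tag{2}$$
$$\frac{v_i^d}{l_s}=w_s\prod_{j\ne i}\bigl(1+(a_i-a_j)v_i\bigr). \tag{3}$$
So $v_i$ is a root of
$$F_i(t)=t^d-q(x)\prod_{j\ne i}\bigl(1+(a_i-a_j)t\bigr). \tag{4}$$
The product has degree at most $d-1$ in $t$, so $F_i$ is monic of degree $d$. All its non-leading coefficients are integer multiples of $q(x)$, and the constant coefficient is $-q(x)$.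

**Step 2: $U$ is geometrically integral of dimension $n$.** This is needed so that the closure of its image is a variety. Let $A=\overline{\mathbb Q}[x_1,\dots,x_n]$ and let $E$ be its fraction field. The linear form $l_1$ is a prime element of $A$, and it divides $q$ exactly once because no other $l_s$ is proportional to it. By the description of the coefficients in (4), $F_1\in A[t]$ is Eisenstein at $l_1$, so it is irreducible over $E$.

Let $u$ be a root of $h(T)-1/q$ in an algebraic closure of $E$. Since $h(u)\ne0$, we may form $v=1/(u-a_1)$, and the computation of Step 1 shows $F_1(v)=0$. Hence $[E(u):E]=[E(v):E]=d$, and the monic polynomial $h(T)-1/q$ of degree $d$ is irreducible over $E$. Now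
$$\mathcal O(U_{\overline{\mathbb Q}})=A[1/q][T]/(h(T)-1/q)$$
is a free $A[1/q]$-module with basis $1,T,\dots,T^{d-1}$, so it embeds in $E[T]/(h(T)-1/q)$, which is a field. It is therefore a domain, and it is finite over $A[1/q]$, so its dimension is $n$.

## The variety $X$ and its $dN$ divisors

For $1\le i\le d$ and $1\le s\le N$ define
$$\varphi_{i,s}=\Bigl(v_i,\ \frac{v_i^d}{l_s},\ \frac{v_i^dx_1}{l_s},\dots,\frac{v_i^dx_n}{l_s}\Bigr):U\to\mathbb A^{n+2}\subset\mathbb P^{n+2},$$
and let $L=\{z_0=0\}$ be the hyperplane at infinity. Put $\Phi=(\varphi_{i,s})_{i,s}:U\to(\mathbb A^{n+2})^r$ with $r=dN$. Let $X$ be the Zariski closure of $\Phi(U)$ in $(\mathbb P^{n+2})^r$, with projections $p_{i,s}:X\to\mathbb P^{n+2}$, and let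
$$D_{i,s}=p_{i,s}^*L .$$

**Step 3: dimension, global generation, $\kappa=n$.** This step checks the first bullet of Theorem A. On $U$ we have $v_i\ne0$. The value of $\varphi_{i,s}$ determines $v_i$, hence $u=a_i+1/v_i$; and $v_i^d/l_s\ne0$, so it determines each $x_t$ as a quotient of coordinates. So every $\varphi_{i,s}$ is injective, and so is $\Phi$. Since $U$ is geometrically integral of dimension $n$, so is $X$.

Since $p_{i,s}$ maps $\Phi(U)$ into $\mathbb A^{n+2}$, we have $p_{i,s}(X)\not\subset L$, and as $X$ is integral $D_{i,s}$ is a well-defined effective Cartier divisor over $\mathbb Q$. The sheaf $\mathcal O(D_{i,s})=p_{i,s}^*\mathcal O(1)$ is globally generated by the pullbacks of the coordinates. Let $\rho:X'\to X$ be the normalization. The sections of $\rho^*\mathcal O(D_{i,s})$ pulled back from the coordinates define $p_{i,s}\circ\rho$, whose image contains $\varphi_{i,s}(U)$ and so has dimension $n$. The map given by all sections has image of dimension at least $n$, because a linear projection of it is $p_{i,s}\circ\rho$. As $\kappa\le\dim X=n$, we get $\kappa(D_{i,s})=n$.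

## Which divisors meet at a boundary point

**Step 4: no point of $X$ lies on more than $m$ of the $D_{i,s}$.** This is the second bullet of Theorem A, with $m=N+(d-1)(n-1)$. It suffices to check complex points. Let $\xi\in X(\mathbb C)$. The set $\Phi(U)$ is constructible and dense in $X$, so it contains a nonempty Zariski-open subset of $X$, and such a subset is dense in $X(\mathbb C)$ for the classical topology. So there are $P_\nu=(x^{(\nu)},u_\nu)\in U(\mathbb C)$ with $\Phi(P_\nu)\to\xi$. Passing to a subsequence, assume
$$u_\nu\to u_0\in\mathbb P^1(\mathbb C),\qquad [1:x^{(\nu)}]\to\eta\in\mathbb P^n(\mathbb C),$$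
where $\mathbb P^n$ has coordinates $[z_0:\dots:z_n]$. Since $\varphi_{i,s}(P_\nu)\to p_{i,s}(\xi)$ in $\mathbb P^{n+2}$,
$$\xi\in\operatorname{Supp}D_{i,s}\iff|\varphi_{i,s}(P_\nu)|\to\infty .$$
View $l_s$ as a linear form in $z_1,\dots,z_n$, and let $T=\{s:l_s(\eta)=0\}$. We use two remarks.

* (a) If $s\notin T$, then $(1,x^{(\nu)})/l_s(x^{(\nu)})$ converges, because $z/l_s(z)$ is continuous on the open set $\{l_s\ne0\}$ of $\mathbb P^n(\mathbb C)$.
* (b) If $\eta\in\{z_0=0\}$, then $|T|\le n-1$. Otherwise $n$ independent forms in $z_1,\dots,z_n$ vanish at $\eta$, which forces $z_1=\dots=z_n=0$, impossible when $z_0=0$ too.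

*Case 1: $u_0\notin\{a_1,\dots,a_d\}$, with $u_0=\infty$ allowed.* All $v_i(P_\nu)$ converge in $\mathbb C$. If $\eta\notin\{z_0=0\}$, then $x^{(\nu)}$ converges in $\mathbb C^n$, and by (3) all $v_i^d/l_s$ converge, hence so do all $v_i^dx_t/l_s$. So $\xi$ lies on none of the divisors. If $\eta\in\{z_0=0\}$, then by (a) the vector $v_i^d\,(1,x)/l_s$ converges along $P_\nu$ whenever $s\notin T$. So $\xi\in\operatorname{Supp}D_{i,s}$ forces $s\in T$, and by (b) there are at most $d(n-1)$ such pairs $(i,s)$. Since $n-1\le N$, we have $d(n-1)\le N+(d-1)(n-1)=m$.

*Case 2: $u_0=a_i$ for some $i$.* Then $|q(x^{(\nu)})|=1/|h(u_\nu)|\to\infty$, so $x^{(\nu)}$ cannot converge in $\mathbb C^n$. Hence $\eta\in\{z_0=0\}$ and $|T|\le n-1$ by (b). For $j\ne i$, $v_j(P_\nu)$ converges to $1/(a_i-a_j)$, so by (a) $\xi\in\operatorname{Supp}D_{j,s}$ forces $s\in T$. So $\xi$ lies on at most $N$ divisors with first index $i$ and at most $(d-1)(n-1)$ others, in total at most $m$.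

In both cases $\xi$ lies on at most $m$ of the $D_{i,s}$, so any $m+1$ of them have supports with empty intersection.

The bound can be attained. Take $n=d=2$, $N=4$, $a=(0,1)$, so $l_s=x_1+sx_2$ and $m=5$. Put $x^{(\nu)}=(1-\nu,\nu)$. Then $l_s=1+(s-1)\nu$, so $q\to\infty$, $\eta=[0:-1:1]$ and $T=\{1\}$. Choose the root $u_\nu\to0$ of $u(u-1)=1/q$. Then $v_1\to\infty$, so a limit point lies on $D_{1,1},\dots,D_{1,4}$. Also $v_2\to-1$, so $v_2^2x_2/l_1=v_2^2\nu\to\infty$ and the limit point lies on $D_{2,1}$, whereas for $s\ge2$ all $v_2^2(1,x)/l_s$ converge. So exactly five divisors pass through it.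

## Integer vectors $x$ and Eisenstein's criterion

Let $k$ be $\mathbb Q$ or a complex quadratic field. It remains to produce the third bullet of Theorem A.

**Step 5: choose $x$ so that a prime divides $q(x)$ exactly once.** This will force degree exactly $d$. Choose a prime $p\ge N$ unramified in $k$, and put
$$x_0=(p-1,\,1,\,0,\dots,0),\qquad\Omega=x_0+p^2\mathbb Z^n .$$
Then $l_s(x_0)=p+(s-1)$. For $x\in\Omega$ we have $l_1(x)\equiv p\pmod{p^2}$, and for $2\le s\le N$ we have $l_s(x)\equiv s-1\not\equiv0\pmod p$, because $1\le s-1\le p-1$. Hence $v_p(q(x))=1$ for every $x\in\Omega$; in particular $q(x)\ne0$. Let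
$$R_U=\{(x,u)\in U(\overline{\mathbb Q}):x\in\Omega\},\qquad R=\Phi(R_U).$$

For $n=d=2$, $N=4$, $k=\mathbb Q$ and $p=5$ we get $x_0=(4,1)$, the forms take the values $5,6,7,8$, and $q(x_0)=1680$. With $a=(0,1)$, the polynomial is $F_1=t^2+1680\,t-1680$, which is Eisenstein at $5$. Its roots are approximately $-1680.9994$ and $0.9994$, so the two conjugates have $u\approx-0.0006$ and $u\approx1.0006$, one near each $a_i$.

**Step 6: $R$ is Zariski dense in $X$.** The projection $\pi:U\to\mathbb A^n\setminus\{q=0\}$ is finite, since $\mathcal O(U)=\mathbb Q[x,1/q][u]/(h(u)-1/q)$ with $h$ monic, and it is surjective since $h$ is nonconstant. Work over $\overline{\mathbb Q}$. We have $R_U=\pi^{-1}(\Omega)$, so $\pi(R_U)=\Omega$. Finite morphisms are closed, so $\pi(\overline{R_U})$ is closed and contains $\Omega$. The set $\Omega$ is Zariski dense, being a product of infinite subsets of $\mathbb Z$. So $\pi(\overline{R_U})$ is everything, $\dim\overline{R_U}=n$, and $\overline{R_U}=U$ because $U$ is irreducible of dimension $n$. The closure of $R=\Phi(R_U)$ then contains $\Phi(U)$, which is dense in $X$.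

**Step 7: $R$ is $(D,S)$-integral with all $c_v=0$.** Let $P=(x,u)\in R_U$. Since $x\in\mathbb Z^n$, the polynomial $F_i$ in (4) lies in $\mathbb Z[t]$ and is monic, so $v_i$ is an algebraic integer. Since $w_s(x)\in\mathbb Z$, formula (3) shows that $v_i^d/l_s$ is an algebraic integer, and so are all $v_i^dx_t/l_s$. So all coordinates of all $\varphi_{i,s}(P)\in\mathbb A^{n+2}$ are algebraic integers. By (W1),
$$\lambda_D=\sum_{i,s}\lambda_L\circ p_{i,s}$$
is a global Weil function for $D=\sum_{i,s}D_{i,s}$. For non-archimedean $w$, each term vanishes at $\Phi(P)$, so $\lambda_{D,w}(\Phi(P))=0$. Also $\Phi(P)\notin\operatorname{Supp}D$, as every $\varphi_{i,s}(P)$ lies in $\mathbb A^{n+2}$.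

**Step 8: every point of $R$ has degree exactly $d$ over $k$.** Let $\mathfrak p$ be a prime of $k$ above $p$. As $p$ is unramified in $k$, $v_{\mathfrak p}(q(x))=v_p(q(x))=1$. All non-leading coefficients of $F_1$ are integer multiples of $q(x)$ and the constant one is $-q(x)$, so $F_1$ is Eisenstein at $\mathfrak p$. Hence $[k(v_1):k]=d$. Now $v_1$ is a coordinate of $\Phi(P)$, and since $x\in\mathbb Z^n$ all coordinates of $\Phi(P)$ lie in $k(u)=k(v_1)$. So $[k(\Phi(P)):k]=d$.

**Step 9: compare $r$ and $m$.** This step decides when the example violates the Statement with $\kappa_0=n$. We have $m+\frac{m(d-1)}n=\frac{m(n+d-1)}n$, so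
$$r>m+\frac{m(d-1)}n\iff ndN>(n+d-1)\bigl(N+(d-1)(n-1)\bigr).$$
Since $nd-(n+d-1)=(n-1)(d-1)$, this is equivalent to
$$N(n-1)(d-1)>(n+d-1)(n-1)(d-1)\iff N>n+d-1 ,$$
where we used $n,d\ge2$. This finishes the proof of Theorem A, and for $N\ge n+d$ it disproves the Statement. $\blacksquare$

**Remark (smooth examples).** The variety $X$ may be taken smooth. Let $\widetilde X\to X$ be a resolution of singularities that is an isomorphism over a dense open set $W$. Pull back the $D_{i,s}$ and lift the points of $R\cap W$, which is still dense. Global generation and the intersection condition are preserved. The pulled-back maps $p_{i,s}$ still have images of dimension $n$, so $\kappa=n$. The pullback of $\lambda_D$ gives integrality with all $c_v=0$, and the residue fields of lifted points do not change.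

## The ratio $r/m$: classification and the constant $d$

We now prove the three parts of the Corollary.

**Part 1.** If $d=1$, then $m+\frac{m(d-1)}{\kappa_0}=m=md$. If $\kappa_0\le1$, then $m+\frac{m(d-1)}{\kappa_0}\ge m+m(d-1)=md$. In both cases the hypothesis of the Statement implies $r>md$ and $\kappa(D_i)>0$, and Theorem B gives its conclusion.

Conversely, let $d\ge2$ and $\kappa_0>1$. Choose an integer $n\ge\max(2,\kappa_0)$. In Theorem A,
$$\frac rm=\frac{dN}{N+(d-1)(n-1)}\longrightarrow d\qquad(N\to\infty), \tag{5}$$
and $d>1+\frac{d-1}{\kappa_0}$ because $\kappa_0>1$ and $d\ge 2$. So for large $N$ we have $r>m+\frac{m(d-1)}{\kappa_0}$, all $\kappa(D_i)=n\ge\kappa_0$, and a dense set of integral points of degree $d$. The Statement fails, for $\mathbb Q$ and for every complex quadratic $k$.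

**Part 2.** Fix $n\ge2$, $d\ge2$ and $c<d$. By (5), $r>cm$ for large $N$ in Theorem A, and there $\kappa(D_i)=n=\dim X$ and a dense set exists. The second half is Theorem B.

**Part 3.** Return to the line. Take $X=\mathbb P^1$ and $D_i=[a_i]$ for distinct integers $a_1,\dots,a_d$. Then $m=1$, $r=d=md$ and $\kappa(D_i)=1$. Let $R$ be the set of all roots $u$ of $h(u)=1/b$, where $b$ runs over $\mathbb Z\setminus\{0\}$. Different $b$ give disjoint sets of roots, so $R$ is infinite, hence dense in $\mathbb P^1$, and its points have degree at most $d$ over $k$. The computation leading to (2), with $b$ in place of $q$, gives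
$$v_i^d=b\prod_{j\ne i}\bigl(1+(a_i-a_j)v_i\bigr),\qquad v_i=\frac1{u-a_i},$$
which is monic over $\mathbb Z$, so $v_i$ is an algebraic integer. Hence the Weil function $\log\max(1,|1/(u-a_i)|_w)$ of $D_i$ vanishes at $u$ for every non-archimedean $w$, and $R$ is a dense set of $(D,S)$-integral points of degree $d$. So $r\ge md$ is not enough in Theorem B. $\blacksquare$

The example in Part 3 has $\kappa(D_i)=1$. In Theorem A, where $n,d\ge2$, one always has $r<md$, since $md-r=d(d-1)(n-1)>0$. Whether $r=md$ can occur together with a dense set when $d\ge2$ and all $\kappa(D_i)\ge2$ is not decided by these arguments.
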